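# Free actions of $p$-groups of class $c$ on one closed manifold, for almost all primes $p$

## Theorems A and B, and the property they refute

For integers $c\ge 2$ and primes $p\ge c$ let
$$F_{p,c}=\mathbb F_p^{\,c}\rtimes \mathbb Z/p ,$$
where a generator of $\mathbb Z/p$ acts by a unipotent matrix $s\in GL_c(\mathbb F_p)$ with a single Jordan block.

**Theorem A.** There is a closed connected smooth manifold $M$ of dimension $35$ such that $F_{p,3}$, whose nilpotency class is exactly $3$, acts smoothly and freely (in particular effectively) on $M$ for all but finitely many primes $p$. Hence $\mathrm{Diff}(M)$ is not nilpotently Jordan of class at most $2$.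

**Theorem B.** For every $c\ge2$ there is $d(c)$ such that for every $d\ge d(c)$ there is a closed connected stably parallelizable $d$-manifold $M$ on which $F_{p,c}$ acts smoothly and freely for all but finitely many primes $p$. Hence $\mathrm{Diff}(M)$ is not nilpotently Jordan of class at most $c-1$. One can take $d(3)=35$.

Now we unpack this.

**Definition.** A group $G$ is nilpotently Jordan (of class at most $c$) if there is an integer $J_G$ such that every finite subgroup $F\le G$ sits in an exact sequence $1\to N\to F\to B\to 1$ with $N$ nilpotent (of class at most $c$) and $|B|\le J_G$. (Requiring $N$ to be normal costs nothing: a subgroup of index $n$ has a normal core of index at most $n!$.)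

A small example: a finite subgroup of $\mathrm{Diff}(S^1)$ preserves a metric, by averaging, so it is conjugate to a subgroup of $O(2)$. It is cyclic or dihedral and has a cyclic subgroup of index at most $2$. So $\mathrm{Diff}(S^1)$ is nilpotently Jordan of class at most $1$, with $J=2$.

Mundet i Riera proved that the diffeomorphism group of every compact manifold of dimension at most $4$ without boundary is nilpotently Jordan of class at most $2$. The question, taken from Dávid R. Szabó, "Constructing Highly Symmetric Compact Manifolds and Algebraic Varieties", arXiv:2304.10366 (2023), is whether class at most $2$ suffices for every compact manifold. Theorem A says no, and Theorem B says that no bound on the class is valid for all compact manifolds. The argument does not decide whether class $2$ suffices in dimensions $5$ to $34$.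

Next, the groups. Since $c\le p$ we have $s^p-1=(s-1)^p=0$ in characteristic $p$, and $s\ne1$, so $s$ has order exactly $p$ and $F_{p,c}$ makes sense. All such $s$ are conjugate in $GL_c(\mathbb F_p)$, so the group does not depend on $s$ up to isomorphism. Its order is $p^{c+1}$. Put $V=\mathbb F_p^c$. The quotient $F_{p,c}/(s-1)V$ is abelian, and commutators of $V$ with $s$ fill $(s-1)V$, so $\gamma_2=(s-1)V$. From there on $\gamma_{j+1}=[F_{p,c},\gamma_j]=(s-1)\gamma_j=(s-1)^jV$. As $(s-1)^{c-1}V\neq0=(s-1)^cV$, the class is exactly $c$. For $c=2$ and $p$ odd this is the Heisenberg group of order $p^3$.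

Finally, the consequence for $\mathrm{Diff}(M)$. Suppose $J$ were a bound for class at most $c-1$, and take a prime $p>J$ for which $F_{p,c}$ acts freely on $M$. A free action is effective, so $F_{p,c}\le\mathrm{Diff}(M)$. A subgroup of index at most $J<p$ in a $p$-group is the whole group, and $F_{p,c}$ has class $c$. This is a contradiction.

The order of quantifiers is what makes the theorem hard: the manifold is chosen before the prime. For a single $p$ there is nothing to do, since every finite group acts freely on some $SU(n)$ by left translation.

From now on $r=c\ge2$ is fixed.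

## Torus bundles over the circle, and why they depend on $p$

Write $T=\mathbb R^r/\mathbb Z^r$ with coordinate characters $\chi_j(\theta)=e^{2\pi i\theta_j}$, $1\le j\le r$. Let $U$ be the automorphism $U(\theta)_i=\theta_i+\theta_{i-1}$ of $T$ (with $\theta_0=0$). So $U=I+\mathsf N$, where $\mathsf N e_i=e_{i+1}$, $\mathsf N e_r=0$ is a single nilpotent Jordan block, and $\chi_j\circ U=\chi_j\chi_{j-1}$ with $\chi_0=1$. For $k\ge1$ put $A=U^k$ and let
$$G=T\rtimes\langle\sigma\rangle,\qquad \sigma\ \text{of infinite order},\qquad \sigma\theta\sigma^{-1}=A^{-1}(\theta).$$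
This one Lie group contains all the groups we want, in the following sense.

**Lemma 1.** Let $p\ge r$ be a prime with $p\nmid k$. Then $\sigma^p$ is central in $T[p]\rtimes\langle\sigma\rangle$, where $T[p]\cong\mathbb F_p^r$ is the $p$-torsion, and
$$F_p:=\big(T[p]\rtimes\langle\sigma\rangle\big)/\langle\sigma^p\rangle\cong F_{p,r}.$$
If $G$ acts freely on $P$, then $F_p$ acts freely on $P/\langle\sigma^p\rangle$.

*Proof.* For $1\le j\le r-1<p$ we have $\binom{kp}{j}=\frac{kp}{j}\binom{kp-1}{j-1}\equiv0\bmod p$. Hence $A^p=U^{kp}=\sum_{j<r}\binom{kp}{j}\mathsf N^j\equiv I \bmod p$, and $A^p$ fixes $T[p]$ pointwise. So $\sigma^p$ commutes with $T[p]$, and $F_p=\mathbb F_p^r\rtimes\mathbb Z/p$ with $\sigma$ acting by $U^{-k}$ mod $p$. Now $U^{-k}-I=\mathsf N\cdot(-kI+\text{multiples of }\mathsf N)$. As $p\nmid k$, the second factor is invertible mod $p$, and it commutes with $\mathsf N$. So $(U^{-k}-I)^{r-1}\ne0$ mod $p$: a single Jordan block. Hence $F_p\cong F_{p,r}$.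

Elements of $T[p]\rtimes\langle\sigma\rangle$ commute with $\sigma^p$, so they act on $P/\langle\sigma^p\rangle$, and $\sigma^p$ acts trivially. If $gx=\sigma^{pj}x$ for some $x\in P$, then $g=\sigma^{pj}$ by freeness, so $g$ is trivial in $F_p$. $\square$

The sensible first attempt is to take the smallest $P$. Let $k=1$ and $P=T\times\mathbb R$ with $\theta\cdot(x,s)=(\theta+x,s)$ and $\sigma(x,s)=(A^{-1}x,s+1)$. Then $\sigma\theta\sigma^{-1}(x,s)=\sigma(\theta+Ax,s-1)=(A^{-1}\theta+x,s)$, so $G$ acts, and freely. The quotient $P/\langle\sigma^n\rangle$ is a $T$-bundle over a circle with monodromy $A^{\pm n}$, and $F_{p,r}$ acts freely on the closed $(r+1)$-manifold $P/\langle\sigma^p\rangle$.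

The trouble is that this manifold changes with $p$. We have $H_1(P/\langle\sigma^n\rangle)=\mathbb Z\oplus\operatorname{coker}(A^n-I)$, and $A^n-I=\sum_{j\ge1}\binom{n}{j}\mathsf N^j$ sends $e_i$ to $ne_{i+1}+\binom n2e_{i+2}+\cdots$. So the torsion of $H_1$ has order $n^{r-1}$, and the manifolds are pairwise non-homeomorphic.

What would help? Replace $T$ by a larger space $Y$ with a free $T$-action and a self-map $\varphi$ such that
$$\varphi(\theta y)=A(\theta)\varphi(y)\qquad\text{and}\qquad \varphi\simeq\mathrm{id}_Y .\tag{1}$$
The homotopy need not respect $T$. Then the mapping tori of all powers $\varphi^n$ have the same homotopy type, although they still remember $A^n$ through the action. Condition (1) already says something about $Y$. Let $o:T\to Y$, $o(\theta)=\theta y_0$, with $Y$ path connected. From $\varphi(\theta y_0)=A(\theta)\varphi(y_0)$ we get $o_*A_*=\varphi_*o_*=o_*$ on $H_1$. So $o_*$ kills $(A-I)H_1(T)$, which has finite index in the span of $e_2,\dots,e_r$. If $H_1(Y)$ is torsion-free, only the first circle of $T$ can survive in $H_1(Y)$.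

## Class two by hand: $F_{p,2}$ on $S^1\times S^1\times S^3$

Let $r=2$ and $k=1$. Take $Y=S^1\times S^3\subset\mathbb C\times\mathbb C^2$ with $\theta(z,w)=(\chi_1(\theta)z,\chi_2(\theta)w)$. The action is free. Put
$$\varphi(z,w)=(z,zw).$$
Then $\varphi(\theta(z,w))=(\chi_1z,\ \chi_1\chi_2\,zw)=U(\theta)\varphi(z,w)$, since $\chi_2\circ U=\chi_2\chi_1$. Moreover $\varphi$ is isotopic to the identity. Indeed the loop $z\mapsto zI_2=\mathrm{diag}(z,1)\,\mathrm{diag}(1,z)$ in $SO(4)$ is a product of two loops that each represent the generator of $\pi_1(SO(4))=\mathbb Z/2$, so it is null-homotopic. A smooth null-homotopy $\ell:S^1\times[0,1]\to SO(4)$ gives the isotopy $(z,w)\mapsto(z,\ell(z,\tau)w)$.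

Let $G$ act on $Y\times\mathbb R$ by $\theta(y,s)=(\theta y,s)$ and $\sigma(y,s)=(\varphi^{-1}(y),s+1)$. Then $\sigma\theta\sigma^{-1}(y,s)=(\varphi^{-1}(\theta\varphi(y)),s)=(A^{-1}(\theta)y,s)$, as required, and the action is free. The quotient by $\sigma^n$ is the mapping torus of $\varphi^n$ (up to orientation of the circle), hence diffeomorphic to $Y\times S^1$ for every $n$. By Lemma 1, $F_{p,2}$ acts smoothly and freely on $S^1\times S^1\times S^3$ for every prime $p$.

## Class three: one sphere per coordinate fails

For $r=3$ the obvious generalization is $Y=S(\mathbb C_{\chi_1}^{a_1})\times S(\mathbb C_{\chi_2}^{a_2})\times S(\mathbb C_{\chi_3}^{a_3})$ with $a_j\ge1$. We show that no map $\varphi$ as in (1) exists on it, for any $a_1,a_2,a_3$ and any $k\ge1$. The reason tells us what to add.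

First, notation that we keep. For a principal $T$-bundle (left action) $E\to X$ put $L_j=(E\times\mathbb C_{\chi_j})/T$ and $t_j=c_1(L_j)\in H^2(X;\mathbb Z)$. Since $BT=(\mathbb{CP}^\infty)^r$ is a $K(\mathbb Z^r,2)$ with $H^*(BT)=\mathbb Z[t_1,\dots,t_r]$, principal $T$-bundles over CW complexes are classified by $(t_1,\dots,t_r)$. Let $u$ be the ring endomorphism $t_i\mapsto t_i+t_{i-1}$ ($t_0=0$) of $\mathbb Z[t_1,\dots,t_r]$. As $\chi_j\circ U=\chi_j\chi_{j-1}$, the line bundle attached to $\chi_j\circ U^k$ has first Chern class $u^kt_j$.

Suppose $\varphi(\theta y)=A(\theta)\varphi(y)$ with $A=U^k$. Then $\varphi$ maps orbits to orbits and induces $\psi:B\to B$ on $B=Y/T$. The extension of structure group $Y^A=T\times_{T,A}Y$ maps equivariantly to $Y$ by $[\tau,y]\mapsto\tau\varphi(y)$, covering $\psi$. So $\psi^*Y\cong Y^A$, and therefore $\psi^*t_j=u^kt_j$.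

Here $B=\mathbb{CP}^{a_1-1}\times\mathbb{CP}^{a_2-1}\times\mathbb{CP}^{a_3-1}$ and $H^*(B)=\mathbb Z[t_1,t_2,t_3]/(t_1^{a_1},t_2^{a_2},t_3^{a_3})$. Applying $\psi^*$ to $t_3^{a_3}=0$ gives
$$0=\Big(t_3+kt_2+\tbinom k2t_1\Big)^{a_3}=a_3k\,t_2t_3^{a_3-1}+\cdots .$$
If $a_2\ge2$, then $t_2t_3^{a_3-1}$ is a basis monomial, and its coefficient $a_3k$ is not $0$. So $a_2=1$. Then $t_2=0$, so $0=\psi^*t_2=kt_1$, which forces $a_1=1$. But now the first two coordinates give a summand $\mathbb Z^2$ of $\pi_1(Y)$ on which, by evaluating $\varphi$ along an orbit, $\varphi$ acts by $\begin{pmatrix}1&0\\k&1\end{pmatrix}$. This is not the identity, and no power of it is.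

So the exact obstruction is the monomial $t_2t_3^{a_3-1}$, which appears when $u$ is applied to the Euler class $t_3^{a_3}$. The remedy is to kill it by one more sphere, one whose Euler class divides this monomial and is itself $u$-invariant modulo the earlier ones.

## Monomials that are $u$-invariant one after another

**Lemma 2.** There are monomials $f_1,\dots,f_m\in\mathbb Z[t_1,\dots,t_r]$ of degrees $d_1,\dots,d_m$ with:

(a) $f_1=t_1$, and $d_i\ge2$ for $i\ge2$;

(b) for each $j$ some $f_i$ is a power of $t_j$ (with positive exponent);

(c) $uf_i-f_i\in(f_1,\dots,f_{i-1})$ for all $i$;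

(d) for each $i$, the only subset $S\subseteq\{1,\dots,m\}$ with $\sum_{l\in S}(2d_l-1)=2d_i-1$ is $S=\{i\}$.

For $r=3$ one may take $t_1,\ t_2^2,\ t_2t_3^2,\ t_3^4$.

Each condition has a job. The monomial $f_i$ will be the Euler class of a sphere $S^{2d_i-1}$. Condition (a) controls $\pi_1$, (b) makes the $T$-action free, (c) lets us lift the twist through the $i$-th sphere, and (d) says that $H^{2d_i-1}$ of the product of spheres has rank one. Condition (d) is a real restriction: the list $t_1,t_2^2,t_2t_3,t_3^2$ satisfies (a)–(c), but there $H^3$ has rank $3$.

*Proof for $r=3$.* Modulo $t_1$ we have $u(t_2^2)=(t_2+t_1)^2\equiv t_2^2$. Modulo $(t_1,t_2^2)$ we have $u(t_2t_3^2)=(t_2+t_1)(t_3+t_2)^2\equiv t_2t_3^2+2t_2^2t_3+t_2^3\equiv t_2t_3^2$. Modulo $t_2^2$ we have $u(t_3^4)=(t_3+t_2)^4\equiv t_3^4+4t_2t_3^3$, and $t_2t_3^3\in(t_2t_3^2)$. This is (c); (a) and (b) are visible. The numbers $2d_i-1$ are $1,3,5,7$. Subsets of even size have even sum, and those of odd size $\ge3$ have sum $\ge9$, so (d) holds.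

*Proof for general $r$.* We prove (a), (b), (c) and the growth condition $2d_i-1>\sum_{l<i}(2d_l-1)$ for $i\ge2$. The growth condition implies (d). Let $S$ have sum $2d_i-1$. If $\max S>i$, the sum is too large, because $2d_{\max S}-1$ already exceeds $2d_i-1$. If all elements of $S$ are $<i$, the sum is too small. So $\max S=i$, and nothing else fits.

Induct on $r$; for $r=1$ take $f_1=t_1$. Let $r\geq 2$ and let $f_1,\dots,f_m$ be a list for $t_1,\dots,t_{r-1}$, generating an ideal $I$. By (b) there is $D\ge0$ such that every monomial in $t_1,\dots,t_{r-1}$ of degree $>D$ lies in $I$. List the monomials in $t_1,\dots,t_{r-1}$ of degree $\le D$ as $\mu_1,\dots,\mu_s$, with degree non-increasing and, within equal degree, with the weight $\mathrm{wt}(\prod t_j^{a_j})=\sum ja_j$ non-decreasing. So $\mu_s=1$. Put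
$$f_{m+l}=\mu_l\,t_r^{e_l},$$
where $e_l\ge2$, $e_l\ge e_{l-1}+D$ for $l\ge2$, and $e_l$ is large enough for the growth condition. Then (a) is clear, and (b) holds because $f_{m+s}=t_r^{e_s}$.

For (c), the first $m$ cases are the induction hypothesis. Expanding $\prod(t_j+t_{j-1})^{a_j}$, we see that $u(\mu_l)$ is $\mu_l$ plus a combination of monomials of the same degree and smaller weight. So $u(f_{m+l})-f_{m+l}=u(\mu_l)(t_r+t_{r-1})^{e_l}-\mu_lt_r^{e_l}$ is an integer combination of monomials $\mu't_r^{e_l-a}$ with $\mu'=\nu t_{r-1}^a$. Here $\deg\nu=\deg\mu_l$, either $\nu=\mu_l$ or $\mathrm{wt}(\nu)<\mathrm{wt}(\mu_l)$, and $(a,\nu)\ne(0,\mu_l)$. If $\deg\mu'>D$, then $\mu'\in I$. Otherwise $\mu'=\mu_{l'}$, and $l'<l$: for $a>0$ the degree of $\mu'$ is higher, and for $a=0$ the degree is the same and the weight is smaller. If $a=0$, then $e_l\ge e_{l'}$. If $a>0$, then $a\le\deg\mu'\le D$, so $e_l-a\ge e_{l-1}\ge e_{l'}$. In both cases the monomial is a multiple of $f_{m+l'}$. $\square$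

By (c), $u$ maps each ideal $(f_1,\dots,f_i)$ into itself. From $u^nf_i-f_i=\sum_{a<n}u^a(uf_i-f_i)$ we get
$$u^nf_i\equiv f_i\bmod(f_1,\dots,f_{i-1})\qquad(n\ge0).\tag{2}$$

## The tower of sphere bundles, and why vector bundles do not suffice

For $f_i=\prod t_j^{a_j}$ let $V_i=\bigoplus_j\mathbb C_{\chi_j}^{a_j}$, a unitary $T$-representation of complex dimension $d_i$. Over a base with a principal $T$-bundle, the associated vector bundle, also written $V_i$, is a sum of line bundles $L_j$, so its Euler class is $f_i(t)$. Put
$$Y=S(V_1)\times\cdots\times S(V_m)\cong\prod_iS^{2d_i-1},\qquad B=Y/T,\qquad b=\dim B=\sum_i(2d_i-1)-r.$$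

The action on $Y$ is free. For each $j$ some $V_i$ is a multiple of $\mathbb C_{\chi_j}$ by (b), so an element fixing a point of $Y$ is killed by every $\chi_j$. Hence $B$ is a closed connected manifold. It is simply connected: by (a), $\pi_1(Y)=\mathbb Z$ comes from $S(V_1)=S^1$, on which $T$ acts through $\chi_1$, so $\pi_1(T)\to\pi_1(Y)$ is onto, and $\pi_1(Y)\to\pi_1(B)\to\pi_0(T)=0$ is exact.

To construct $\varphi$ we add the spheres one at a time. The partial products need not have a free $T$-action, so we use a finite piece of the universal bundle. Choose $q\ge1$ with $2q\ge b$. Let $X_0$ be the $2q$-skeleton of $BT=(\mathbb{CP}^\infty)^r$, which has only even cells, and let $E_q\to X_0$ be the restriction of $ET\to BT$. All cells of $BT$ outside $X_0$ have dimension $\ge2q+2$, so $(BT,X_0)$, and hence $(ET,E_q)$, is $(2q+1)$-connected. Since $ET$ is contractible, $E_q$ is $2q$-connected. Put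
$$X_i=\big(E_q\times S(V_1)\times\cdots\times S(V_i)\big)/T .$$
This is the sphere bundle of the vector bundle $V_i$ over $X_{i-1}$. By induction the $X_i$ are connected and have the homotopy type of finite CW complexes. The classes $t_j$ on $X_i$ are pulled back from $X_0$. A vector bundle pulled back to its own sphere bundle has a nowhere zero section, so
$$f_1(t)=\cdots=f_i(t)=0\quad\text{in }H^*(X_i;\mathbb Z).\tag{3}$$

Suppose we have a self-equivalence $\psi$ of $X_{i-1}$ with $\psi^*t_j=u^nt_j$ for some $n\ge1$. By (2) and (3) the bundles $V_i$ and $\psi^*V_i$ have the same Euler class. The natural hope is that they are isomorphic vector bundles, perhaps after replacing $\psi$ by a power; an isomorphism would lift the power of $\psi$ to $X_i$. This hope fails. Take $r=3$ with the explicit list, and $V_4=4L_3$ over $X_3$. As a real bundle it has $p_1=4t_3^2$, while $p_1(\psi^*V_4)=4(u^nt_3)^2=4t_3^2+8n\,t_2t_3$, since $t_1=t_2^2=0$. And $t_2t_3$ has infinite order in $H^4(X_3)$: in the Gysin sequence the kernel of $H^4(X_{i-1})\to H^4(X_i)$ is $f_i\cdot H^{4-2d_i}(X_{i-1})$, so an integer multiple $a\,t_2t_3$ vanishes in $H^4(X_3)$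 only if $a\,t_2t_3$ lies in $(t_1,t_2^2)$ in $\mathbb Z[t_1,t_2,t_3]$, that is, only if $a=0$. So $V_4$ and $\psi^*V_4$ are never isomorphic as real vector bundles, for any $n\ge1$.

But we do not need a vector bundle isomorphism; a fibre homotopy equivalence of sphere bundles is enough to lift $\psi^s$ to a self-equivalence. And there only the Euler class matters, up to finite ambiguity. Here is the contrast in the smallest interesting case. Oriented rank $4$ vector bundles over $S^4$ correspond to $\pi_3(SO(4))$, and those with Euler number $0$ form an infinite cyclic group, the image of $\pi_3(SO(3))$. Oriented $S^3$-fibrations over $S^4$ with Euler number $0$ correspond to a quotient of $\pi_6(S^3)=\mathbb Z/12$. There are at most twelve. The next section proves such a finiteness over every finite complex. The price is that $\varphi$ will only be a homotopy equivalence, not a diffeomorphism. We pay it in the section on thickenings.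

## Finiteness from Serre's theorem

We use Serre's theorem: for $n$ odd, $\pi_j(S^n)$ is finite for all $j\ne n$.

**Lemma 3.** Let $E\to Z$ be a fibration over a path connected space whose fibre is path connected with all homotopy groups finite, and let $X$ be homotopy equivalent to a finite CW complex. For $\varepsilon\in[X,Z]$ (free homotopy classes), only finitely many elements of $[X,E]$ map to $\varepsilon$.

*Proof.* We may take $X$ to be a finite CW complex. Fix a map $h$ representing $\varepsilon$. By homotopy lifting, each class over $\varepsilon$ is represented by a lift of $h$. So it suffices that $h$ has finitely many lifts up to vertical homotopy. We induct on cells; let $X=X'\cup e^n$ and choose finitely many lifts over $X'$ representing all vertical classes there. Given a lift over $X$, its restriction to $X'$ is vertically homotopic to a chosen one. By the homotopy lifting extension property for $(X,X')$, this vertical homotopy extends to one over $X$. So it remains to show that a given lift over $X'$ has only finitely many extensions up to vertical homotopy rel $X'$.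

If $n=0$, this holds because the fibre is path connected. Let $n\ge1$, and let $E'\to D^n$ be the fibration pulled back along the characteristic map followed by $h$. Extensions are sections $g$ of $E'$ with prescribed restriction to $S^{n-1}$. As mere maps $D^n\to E'$ with prescribed boundary values, they fall into finitely many homotopy classes rel $S^{n-1}$: these classes form the empty set or a set in bijection with $\pi_n(E')\cong\pi_n(\text{fibre})$, which is finite. Finally, two sections $g,g'$ that are homotopic rel $S^{n-1}$ by $H:D^n\times I\to E'$ are vertically homotopic rel $S^{n-1}$. Indeed, the projection of $H$ to $D^n$ agrees with $(x,t)\mapsto x$ on $\partial(D^n\times I)$, and the straight-line homotopy between these two maps to $D^n$ is stationary there. Lift it, starting with $H$ and stationary on $\partial(D^n\times I)$. Its end is the desired vertical homotopy. $\square$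

**Corollary 4.** Let $X$ be homotopy equivalent to a finite CW complex.

(a) For $n$ odd, $[X,S^n]\to H^n(X;\mathbb Z)$ is finite-to-one.

(b) Let $BSG(2d)$ classify oriented $S^{2d-1}$-fibrations up to orientation-preserving fibre homotopy equivalence over CW complexes (Stasheff; May, *Classifying spaces and fibrations*). Only finitely many classes in $[X,BSG(2d)]$ have a given Euler class in $H^{2d}(X;\mathbb Z)$.

*Proof of (a).* Let $F$ be the homotopy fibre of a map $S^n\to K(\mathbb Z,n)$ representing the generator. This map is an isomorphism on $\pi_n$, so $\pi_j(F)=0$ for $j\le n$ and $\pi_j(F)=\pi_j(S^n)$ for $j>n$, which is finite by Serre. Apply Lemma 3.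

*Proof of (b).* The monoid $SG(2d)$ of degree-one self-maps of $S^{2d-1}$ has an evaluation fibration
$$\Omega_1^{2d-1}S^{2d-1}\to SG(2d)\to S^{2d-1},$$
whose fibre is the space of based degree-one maps. This is a path component of $\Omega^{2d-1}S^{2d-1}$. All components of a loop space are homotopy equivalent, so for $j\ge1$ its $\pi_j$ is $\pi_{j+2d-1}(S^{2d-1})$, which is finite by Serre (zero if $d=1$). Hence $\pi_j(BSG(2d))=\pi_{j-1}(SG(2d))$ is finite for $j\ne2d$. The map
$$\pi_{2d}(BSG(2d))=\pi_{2d-1}(SG(2d))\to\pi_{2d-1}(S^{2d-1})=\mathbb Z$$
has finite kernel, a quotient of $\pi_{2d-1}$ of the fibre. It has finite cokernel, which embeds in $\pi_{2d-2}$ of the fibre; for $d=1$ this is $\pi_0$, a point. Up to sign this map is the Euler number. Indeed, for a fibration over $S^{2d}$ with clutching function $g$, take the constant section over one hemisphere; seen from the other hemisphere it is $x\mapsto g(x)(*)$ on the equator, and its degree is the obstruction to extending the section.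

So for the Euler class $e:BSG(2d)\to K(\mathbb Z,2d)$ the map on $\pi_{2d}$ has finite kernel and cokernel, and all other homotopy groups of $BSG(2d)$ are finite. By the long exact sequence the homotopy fibre of $e$ has finite homotopy groups. It is path connected because $BSG(2d)$ is and $\pi_1K(\mathbb Z,2d)=0$. Apply Lemma 3. $\square$

## A twisted self-equivalence of a product of spheres

**Proposition 5.** There are $k\ge1$, a homotopy equivalence $\psi:B\to B$, cellular for some finite CW structure on $B$ of dimension $b$, and a map $\varphi:Y\to Y$ covering $\psi$ such that, with $A=U^k$,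
$$\varphi(\theta y)=A(\theta)\varphi(y),\qquad\varphi\simeq\mathrm{id}_Y.$$

**Step 1: climbing the tower.** The aim is to realize a power of $u$ by a self-equivalence of $X_m$. We claim: for each $i$ there are $k_i\ge1$ and a homotopy equivalence $\psi_i:X_i\to X_i$ with $\psi_i^*t_j=u^{k_i}t_j$ for all $j$, polynomials being evaluated in $H^*(X_i;\mathbb Z)$.

For $i=0$, since $BT=K(\mathbb Z^r,2)$, there is a cellular map $\beta:BT\to BT$ with $\beta^*t_j=t_j+t_{j-1}$. It is a homotopy equivalence because $u$ is invertible in degree one. Let $\psi_0=\beta|_{X_0}:X_0\to X_0$ and $k_0=1$. As $H_j(X_0)\cong H_j(BT)$ for $j\le2q$ and $H_j(X_0)=0$ for $j>2q$, $\psi_0$ is a homology isomorphism. The complex $X_0$ has no $1$-cells, so it is simply connected, and $\psi_0$ is an equivalence.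

For the step from $i-1$ to $i$, let $\omega:X_{i-1}\to BSG(2d_i)$ classify $S(V_i)$ and write $\psi=\psi_{i-1}$. Since $\psi^*$ is a ring homomorphism, $\psi^*(P(t))=(u^{k_{i-1}}P)(t)$ for every polynomial $P$. So the Euler class of $\omega\psi^l$ is
$$(\psi^l)^*f_i(t)=(u^{k_{i-1}l}f_i)(t)=f_i(t)$$
by (2) and (3), for every $l\ge0$. By Corollary 4(b) the classes $[\omega\psi^l]$, $l\ge0$, form a finite set. So $\omega\psi^l\simeq\omega\psi^{l'}$ for some $l<l'$. Precompose with a homotopy inverse of $\psi^l$: with $s=l'-l\ge1$ we get $\omega\simeq\omega\psi^s$. Hence $S(V_i)$ and $(\psi^s)^*S(V_i)$ are fibre homotopy equivalent over $X_{i-1}$. The composite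
$$X_i=S(V_i)\to(\psi^s)^*S(V_i)\to S(V_i)=X_i$$
is a map $\psi_i$ covering $\psi^s$ and an equivalence on fibres. By the five lemma and Whitehead's theorem it is a homotopy equivalence. As the $t_j$ on $X_i$ are pulled back from $X_{i-1}$, the claim holds with $k_i=sk_{i-1}$.

**Step 2: descending to $B$.** The aim is to replace $X_m$ by the closed manifold $B$. Let $k=k_m$. The projection $\mathrm{pr}:X_m=(E_q\times Y)/T\to B$ is a fibre bundle with $2q$-connected fibre $E_q$, and $\dim B=b\le2q$. So all obstructions to a section vanish; let $s$ be a section. Also $\mathrm{pr}_*$ is an isomorphism on $H_j$ for $j\le2q$, with inverse $s_*$. Put $\psi=\mathrm{pr}\circ\psi_m\circ s$. The $T$-bundle $E_q\times Y\to X_m$ is the pullback both of $E_q\to X_0$ and of $Y\to B$, so $\mathrm{pr}^*t_j=t_j$ and $s^*t_j=s^*\mathrm{pr}^*t_j=t_j$. Therefore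
$$\psi^*t_j=s^*\psi_m^*t_j=s^*(u^kt_j)=u^kt_j .$$
And $\psi_*=\mathrm{pr}_*\psi_{m*}s_*$ is an isomorphism on $H_j(B)$ for $j\le2q$, hence for all $j$. As $B$ is simply connected, $\psi$ is a homotopy equivalence. Make it cellular for a triangulation of $B$ by a homotopy.

**Step 3: lifting to $Y$.** The aim is an $A$-equivariant map over $\psi$, with $A=U^k$. The extension of structure group $Y^A=T\times_{T,A}Y$ of $Y\to B$ along $A$ has characteristic classes $c_1\big((Y\times\mathbb C_{\chi_j\circ A})/T\big)=u^kt_j=\psi^*t_j$. So $Y^A\cong\psi^*Y$ as principal $T$-bundles. The composite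
$$Y\xrightarrow{\ y\mapsto[1,y]\ }Y^A\cong\psi^*Y\to Y$$
is a map $\varphi$ covering $\psi$. As $[1,\theta y]=[A(\theta),y]=A(\theta)[1,y]$, we have $\varphi(\theta y)=A(\theta)\varphi(y)$. It is a homeomorphism on fibres, hence a homotopy equivalence, again by the five lemma.

**Step 4: making $\varphi$ homotopic to the identity.** Let $\sigma_i\in H^{2d_i-1}(Y;\mathbb Z)$ be the pullback of a generator of $H^{2d_i-1}(S^{2d_i-1};\mathbb Z)$. By Künneth, $H^{2d_i-1}(Y;\mathbb Z)$ has a basis indexed by the subsets $S$ with $\sum_{l\in S}(2d_l-1)=2d_i-1$. By (d) it is $\mathbb Z\sigma_i$. So $\varphi^*\sigma_i=\pm\sigma_i$, and all $\varphi^{2l}$ fix every $\sigma_i$. Since $[Y,Y]=\prod_i[Y,S^{2d_i-1}]$, Corollary 4(a) shows that only finitely many classes of maps $Y\to Y$ fix all $\sigma_i$. Hence $\varphi^{2l}\simeq\varphi^{2l'}$ for some $l<l'$, and $\varphi^{n_0}\simeq\mathrm{id}$ with $n_0=2(l'-l)$. Replace $(\varphi,\psi,A,k)$ by $(\varphi^{n_0},\psi^{n_0},A^{n_0},kn_0)$. $\square$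

## Thickenings and their uniqueness

As $\varphi$ is only a homotopy equivalence, its mapping torus is not a manifold with an action. We shall replace a finite complex by a manifold of the same homotopy type, and then we need to know that homotopy type determines the manifold. In low dimension it does not. The once-punctured torus and the pair of pants are both parallelizable, have handles of index $\le1$, and are homotopy equivalent to $S^1\vee S^1$, but they have one and three boundary circles. Here $m=2$ and $\kappa=1$; Lemma 7 below asks for $m\ge2\kappa+1$, among other things.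

The tool is the core. Let $M'$ be a compact manifold with a handle decomposition with handles of index $\le\kappa<\dim M'$. Take a corresponding Morse function with $\partial M'$ as regular maximum level and critical points of index $\le\kappa$, and a gradient-like field $\xi$. Let $\Phi_t$, $t\ge0$, be the flow of $-\xi$, which points inward along $\partial M'$.

**Definition.** The core of $M'$ is $Z(M')=\bigcap_{t\ge0}\Phi_t(M')$.

It is a decreasing intersection of compact sets, so it is compact, it lies in the interior, and every neighbourhood of it contains $\Phi_t(M')$ for large $t$. A point lies in $Z(M')$ exactly when its orbit under $\xi$ stays in $M'$ for all time, and then that orbit converges to a critical point. So $Z(M')$ is the union of the unstable manifolds, for $-\xi$, of the critical points: finitely many injectively immersed manifolds of dimension $\le\kappa$. Points outside $Z(M')$ flow along $\xi$ to $\partial M'$ in finite time, which depends continuously on the point. For the solid torus with one $0$-handle and one $1$-handle, the core is a circle: the minimum together with the arc descending from the saddle.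

**Lemma 6 (existence).** Let $K$ be a finite simplicial complex of dimension $\kappa_0$ and $N\ge2\kappa_0+1$. There is a compact codimension-$0$ submanifold $Q\subset\mathbb R^N$ having a handle decomposition with handles of index $\le\kappa_0$, and $Q\simeq K$.

*Proof.* Start with disjoint balls, one for each vertex, and add the simplices in order of dimension. Suppose $Q'\subset\mathbb R^N$ and an equivalence $Q'\simeq K'$ are constructed, and $K=K'\cup\Delta^i$ with $i\ge1$. The attaching map gives $\alpha:S^{i-1}\to Q'$. Since $(i-1)+\kappa_0<N$, a small homotopy makes $\alpha$ miss the core of $Q'$; then flow it along $\xi$ into $\partial Q'$. Extend it to $D^i\to\mathbb R^N$, going outward from $\partial Q'$ near $\partial D^i$; this is possible as $\mathbb R^N$ is contractible. Since $i+\kappa_0<N$, we may move this map, rel a neighbourhood of $\partial D^i$, off the core of $Q'$. Then push the part inside $Q'$ along $\xi$ to $\partial Q'$, so that the disc lies in $C=\mathbb R^N\setminus\operatorname{int}Q'$. Since $2i<N$ and $2(i-1)<N-1$, a perturbation, pushing the interior of the disc off $\partial Q'$, is a neat embedding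 $(D^i,S^{i-1})\to(C,\partial Q')$. Adding a tubular neighbourhood of this disc to $Q'$ and smoothing corners attaches an $i$-handle along a sphere homotopic to $\alpha$ in $Q'$. So the result is homotopy equivalent to $K'\cup\Delta^i$. $\square$

For $K$ the boundary of a triangle and $N=3$, this produces three balls joined cyclically by three $1$-handles, a solid torus.

**Lemma 7 (uniqueness; a case of Wall, *Thickenings*, Topology 5 (1966)).** Let $M,M'$ be compact connected parallelizable $m$-manifolds having handle decompositions with handles of index $\le\kappa$, where $m\ge2\kappa+1$, $m\ge\kappa+3$, $m\ge6$. If $M\simeq M'$ and $\pi_1(M)$ is free abelian of finite rank, then $M$ and $M'$ are diffeomorphic.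

**Step 1: an immersion.** The aim is to replace a homotopy equivalence $g:M'\to\operatorname{int}M$ by an immersion. There are no $m$-handles, so $H_m(M';\mathbb Z/2)=0$ and $\partial M'\ne\emptyset$; thus $M'$ with an open collar added has no closed component. Both tangent bundles are trivial, so $TM'\cong g^*TM$. By Hirsch–Smale theory (equidimensional, open case) $g$ is homotopic to an immersion $g_1:M'\to\operatorname{int}M$.

**Step 2: injectivity on the core.** The aim is to make $g_1$ injective on $Z=Z(M')$ by a small perturbation. Fix a metric on $M'$. There is $\delta>0$ such that every map sufficiently $C^1$-close to $g_1$ is an immersion injective on every subset of diameter $<\delta$. To see this, cover $M'$ by finitely many convex coordinate balls or half-balls, mapped into charts, on each of which the differential varies by less than $c_0/4$, where $|Dg_1(x)v|\ge c_0|v|$. If $Dg$ is within $c_0/4$ of $Dg_1$, then $|g(x)-g(y)|\ge\frac{c_0}2|x-y|$ on each ball. Let $\delta$ be a Lebesgue number of the cover.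

Embed $\operatorname{int}M$ in some $\mathbb R^L$ with tubular retraction $\pi$. Take a finite smooth partition of unity $(\lambda_a)$ on $M'$ with supports of diameter $<\delta/2$, and put
$$g_v(x)=\pi\Big(g_1(x)+\sum_a\lambda_a(x)v_a\Big)$$
for small $v=(v_a)$, $v_a\in\mathbb R^L$. If $x,y$ have distance $\ge\delta/2$, an index $a$ with $\lambda_a(x)>0$ has $\lambda_a(y)=0$, and vice versa. Since $d\pi$ maps onto $TM$, the map $v\mapsto(g_v(x),g_v(y))\in M\times M$ is a submersion at $v=0$, and by compactness for all small $v$ and all such $(x,y)$. By parametric transversality, for almost every small $v$ the map $(x,y)\mapsto(g_v(x),g_v(y))$, restricted to pairs at distance $>\delta/2$ in a product of two of the unstable manifolds making up $Z$, is transverse to the diagonal. The source has dimension $\le2\kappa<m$, so the map misses the diagonal. Pairs at distance $<\delta$ are separated by the choice of $\delta$. So for suitable small $v$ the map $g_v$ is an immersion into $\operatorname{int}M$, homotopic to $g$ and injective on $Z$. Rename it $g_1$.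

**Step 3: an embedding.** The aim is to shrink $M'$ towards its core. The immersion $g_1$ is injective on a neighbourhood $O$ of $Z$. Otherwise there are $x_n\ne y_n$ approaching $Z$ with $g_1(x_n)=g_1(y_n)$; after passing to subsequences the limits $x,y\in Z$ have equal images, so $x=y$, against local injectivity. For large $t$, $\Phi_t(M')\subset O$, so $e=g_1\circ\Phi_t$ is an embedding $M'\to\operatorname{int}M$ homotopic to $g$.

**Step 4: the complement is an $h$-cobordism.** Let $W=M\setminus\operatorname{int}e(M')$, with $\partial W=\partial M\sqcup e(\partial M')$. Turn handle decompositions upside down: $M'$ is obtained from a collar of $\partial M'$, $M$ from a collar of $\partial M$, and $M$ from $W$, by attaching handles of index $\ge m-\kappa\ge3$. Such handles change neither $\pi_0$ nor $\pi_1$. So $\partial M,\partial M',W$ are connected, and $\partial M'\subset M'$, $\partial M\subset M$, $W\subset M$ are isomorphisms on $\pi_1$. Comparing $\partial M\subset W\subset M$ with $\partial M\subset M$, and $e(\partial M')\subset W\subset M$ with $e(\partial M')\subset e(M')\subset M$, where the last inclusion is an equivalence,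 we see that both $\partial M\subset W$ and $e(\partial M')\subset W$ are isomorphisms on $\pi_1$.

With $\Lambda=\mathbb Z[\pi_1M]$, excision gives $H_*(W,e(\partial M');\Lambda)\cong H_*(M,e(M');\Lambda)=0$. The relative chain complex is free, bounded and acyclic, hence contractible, so the cohomology $H^*(W,e(\partial M');\Lambda)$ vanishes too. As $W$ is orientable, Poincaré–Lefschetz duality gives $H_*(W,\partial M;\Lambda)\cong H^{m-*}(W,e(\partial M');\Lambda)=0$. By Whitehead's theorem both inclusions of the ends are homotopy equivalences: $W$ is an $h$-cobordism of dimension $m\ge6$.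

**Step 5: conclusion.** As $Wh(\mathbb Z^n)=0$ (Bass–Heller–Swan), the $s$-cobordism theorem gives $W\cong e(\partial M')\times[0,1]$. So $M=e(M')\cup W$ is $M'$ with a collar added, and $M\cong M'$. $\square$

## A free $G$-space over a mapping torus

Let $\varphi,\psi,A=U^k$ be as in Proposition 5. In the class-two example $\sigma$ used $\varphi^{-1}$. Now $\varphi$ is not invertible, so we unroll the mapping torus as an infinite telescope:
$$\tilde Z=\big(Y\times\mathbb Z\times[0,1]\big)\big/(y,j,1)\sim(\varphi(y),j+1,0),$$
$$\theta\cdot[y,j,s]=[A^j(\theta)y,j,s],\qquad\sigma[y,j,s]=[y,j+1,s].$$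
The $T$-action is well defined because $\varphi(A^j(\theta)y)=A^{j+1}(\theta)\varphi(y)$. Moreover
$$\sigma\theta\sigma^{-1}[y,j,s]=\sigma[A^{j-1}(\theta)y,j-1,s]=[A^{j-1}(\theta)y,j,s]=A^{-1}(\theta)\cdot[y,j,s].$$
So the Lie group $G=T\rtimes\langle\sigma\rangle$ of Lemma 1 acts on $\tilde Z$. The action is free: $T$ acts freely on $Y$, and the continuous function $[y,j,s]\mapsto j+s$ is $T$-invariant and raised by $1$ by $\sigma$. The quotient $\tilde Z/G$ is the mapping torus $B_\psi$, a finite CW complex of dimension $b+1$ because $\psi$ is cellular.

**$\tilde Z\to B_\psi$ is a principal $G$-bundle.** We need local triviality. Let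
$$O_j=\{[y,j,s]:s<1\}\cup\{[y,j-1,s]:s>0\},$$
an open $T$-invariant set. The map $r_j:O_j\to Y$, $[y,j,s]\mapsto y$, $[y,j-1,s]\mapsto\varphi(y)$, is well defined and continuous, since $[y,j-1,1]=[\varphi(y),j,0]$ goes to $\varphi(y)$ either way. It satisfies $r_j(\theta x)=A^j(\theta)r_j(x)$: on the second piece, $\varphi(A^{j-1}(\theta)y)=A^j(\theta)\varphi(y)$. Composing $r_j$ with local equivariant maps from $Y$ to $T$ (they exist, as $Y\to B$ is a principal bundle) and then with $A^{-j}$ gives $T$-equivariant maps to $T$ on invariant open sets covering $O_j$. So $\tilde Z\to\tilde Z/T$ is a locally trivial principal $T$-bundle. Since $\sigma$ raises the function $j+s$ by $1$, $\tilde Z/T\to B_\psi$ is an infinite cyclic covering. Together, $\tilde Z\to B_\psi$ is a locally trivial principal $G$-bundle.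

## The manifolds $M_n$, all diffeomorphic

Let $\kappa=b+1+r\ge3$ and choose any integer
$$N\ge2\kappa+1-r=2b+3+r .$$
Then $N\ge2(b+1)+1$, and $m=N+r\ge2\kappa+1$ satisfies $m\ge\kappa+3$ and $m\ge6$. The complex $B_\psi$ is homotopy equivalent to a finite simplicial complex of dimension $b+1$. So Lemma 6 gives a compact $Q\subset\mathbb R^N$ with handles of index $\le b+1$ and a homotopy equivalence $\rho:Q\to B_\psi$.

**A smooth model of the bundle.** We need a smooth principal $G$-bundle $\mathcal P\to Q$ isomorphic to $P:=\rho^*\tilde Z$. The bundle $P$ is trivial over the sets of a finite open cover. We make $P$ smooth over successively more sets of the cover, shrinking the part already done slightly each time, so that the shrunken sets still cover $Q$ at the end. Suppose $P|_W$ is smooth, $W'$ is open with $\overline{W'}\subset W$, and $\tau$ is a continuous section over an open set $O$. Approximate $\tau|_{W\cap O}$ by a smooth section $\tau'=\exp(\zeta)\tau$ with $\zeta:W\cap O\to\mathrm{Lie}(G)$ continuous and small. Let $\lambda:O\to[0,1]$ be continuous with support in $W\cap O$ (closed in $O$) and $\lambda=1$ on $W'\cap O$.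 The section $\tau''=\exp(\lambda\zeta)\tau$, equal to $\tau$ off $W$, is continuous over $O$ and equals the smooth section $\tau'$ on $W'\cap O$. So declaring $\tau''$ smooth extends the smooth structure of $P|_{W'}$ to $P|_{W'\cup O}$.

For $n\ge1$ put
$$M_n=\mathcal P/\langle\sigma^n\rangle,$$
a smooth fibre bundle over $Q$ with compact fibre $\langle\sigma^n\rangle\backslash G$, a disjoint union of $n$ copies of $T$. So $M_n$ is a compact manifold with boundary, of dimension $m=N+r$.

**Proposition 8.** All $M_n$, $n\ge1$, are diffeomorphic to $M_1$.

We check the hypotheses of Lemma 7.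

**Homotopy type.** The aim is $M_n\simeq Y\times S^1$ for every $n$. The bundle map $M_n\to\tilde Z/\langle\sigma^n\rangle$ over the equivalence $\rho$ is a homeomorphism on fibres, hence a homotopy equivalence. The space $\tilde Z/\langle\sigma^n\rangle$ is the cyclic telescope of $n$ copies of $\varphi$. Cut it into the iterated mapping cylinder $C$ of $Y\xrightarrow{\varphi}\cdots\xrightarrow{\varphi}Y$ ($n-1$ maps) and one piece $Y\times[0,1]$, attached to $C$ at $s=0$ by the inclusion of the last copy of $Y$ and at $s=1$ by $\varphi$ into the first copy. The retraction of $C$ to its last copy of $Y$ is a homotopy equivalence which carries these two maps to $\mathrm{id}$ and $\varphi^{n-1}\circ\varphi=\varphi^n$. As $Y\times\{0,1\}\subset Y\times[0,1]$ is a cofibration, the glued space keeps its homotopy type when $C$ is replaced by $Y$. So it is homotopy equivalent to the mapping torus of $\varphi^n\simeq\mathrm{id}_Y$, that is, to $Y\times S^1$. Thus $M_n$ is connected with $\pi_1(M_n)\cong\mathbb Z^2$.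

**Parallelizability.** $TM_n$ is the sum of the pullback of $TQ$, which is trivial as $Q\subset\mathbb R^N$ has codimension $0$, and the vertical bundle. The vertical bundle of $\mathcal P\to Q$ is trivialized by the fundamental fields of $\mathfrak t=\mathrm{Lie}(T)$, on which $\sigma$ acts by $\mathrm{Ad}_\sigma=dA^{-1}$. So the vertical bundle of $M_n$ is $(\mathcal P\times\mathfrak t)/\langle\sigma^n\rangle$, the pullback of the flat bundle over $S^1=B\langle\sigma^n\rangle$ with unipotent monodromy $dA^{-n}$. A unipotent matrix lies in the identity component of $GL_r(\mathbb R)$, so the bundle is trivial.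

**Handles.** The aim is handles of index $\le\kappa$. Over a handle $D^i\times D^{N-i}$ of $Q$ the bundle is trivial, and $M_n$ restricted to it is $D^i\times D^{N-i}$ times $n$ copies of $T$. Fix a handle decomposition of $T$. For each of its handles $D^j\times D^{r-j}$, in order of increasing $j$, the product $(D^i\times D^j)\times(D^{N-i}\times D^{r-j})$ is a handle of index $i+j$ attached to what has been built before: the part over $S^{i-1}$ meets earlier handles of $Q$, and the part over $S^{j-1}$ meets earlier handles of $T$. So all indices are at most $(b+1)+r=\kappa$.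

By Lemma 7, all $M_n$ are diffeomorphic to $M_1$. $\square$

## The actions on $DM_1$ and the dimension count

Let $p\ge r$ be a prime not dividing $k$; this excludes finitely many primes. The group $G$ acts smoothly and freely on $\mathcal P$. By Lemma 1, the group $F_p\cong F_{p,r}$ acts smoothly and freely on $M_p=\mathcal P/\langle\sigma^p\rangle$, and its class is exactly $r$. Note how the dependence on $p$ has been hidden: the action of $F_p$ remembers $A^p$, but the manifold $M_p$ is diffeomorphic to $M_1$ by Proposition 8.

**Removing the boundary.** Averaging an inward-pointing vector field over $F_p$ gives an $F_p$-invariant inward-pointing field, hence an $F_p$-invariant collar of $\partial M_p$. Doubling $M_p$ with it, $F_p$ acts smoothly and freely on the closed manifold $DM_p$. The smooth structure of a double does not depend on the collar up to diffeomorphism, so $DM_p\cong DM_1=:M$.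

The manifold $M$ does not depend on $p$ and has dimension $N+r$. It is connected, because $M_1$ is connected and $\partial M_1\neq\emptyset$. It is stably parallelizable, because $M\cong\partial(M_1\times[0,1])$ after smoothing corners, and $M_1\times[0,1]$ is parallelizable. So $F_{p,r}$ acts smoothly and freely on $M$ for every prime $p\ge r$ with $p\nmid k$. Since $k$, $Y$ and $B$ were constructed before $N$ was chosen, and $N$ may be any integer $\ge2\kappa+1-r$, every dimension $d\ge2\kappa+1$ occurs. This proves Theorem B with $d(c)=2\kappa+1$; the statement on $\mathrm{Diff}(M)$ was deduced at the beginning.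

For $r=3$ use the list $t_1,t_2^2,t_2t_3^2,t_3^4$. Then
$$Y=S^1\times S^3\times S^5\times S^7,\qquad b=16-3=13,\qquad\kappa=13+1+3=17,\qquad d(3)=2\cdot17+1=35,$$
with $N=32$. This proves Theorem A. $\blacksquare$
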